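\title{Projectional skeletons whose induced subspace has small codimension}

\begin{abstract}
A projectional skeleton on a Banach space $X$ induces a subspace $D$ of the dual $X^*$, formed by the functionals that factor through one of the projections of the skeleton. We prove that $D$ is a $\Sigma$-subspace, that is, the set of all functionals countably supported on some linearly dense subset of $X$, whenever $D$ has finite codimension, and more generally whenever $X^*/D$ has density at most $\aleph_1$. In that case $X$ is the direct sum of a subspace of density at most $\aleph_1$ and a weakly Lindel\"of determined subspace whose whole dual lies in $D$. The bound $\aleph_1$ cannot be replaced by $\aleph_2$: a skeleton on $C([0,\omega_2])$ induces a subspace $D$ with $X^*/D$ of density $\aleph_2$ that is not a $\Sigma$-subspace.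
\end{abstract}

\section{Introduction}\label{sec:intro}

There are two ways to say that a functional on a nonseparable Banach space $X$ depends only on a countable part of $X$. The first uses a family of projections onto separable subspaces, the second a system of coordinates. This paper compares the two. Scalars are real or complex throughout, and a partially ordered set is \emph{directed} if it is nonempty and any two of its elements have a common upper bound.

\begin{definition}\label{def:skeleton}
A \emph{projectional skeleton} on a Banach space $X$ is a family $(P_s)_{s\in\Gamma}$ of bounded linear projections on $X$, indexed by a directed set $\Gamma$, such that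
\begin{enumerate}
\item[(i)] $P_sX$ is separable for each $s\in\Gamma$;
\item[(ii)] $X=\bigcup_{s\in\Gamma}P_sX$;
\item[(iii)] if $s\le t$, then $P_s=P_sP_t=P_tP_s$;
\item[(iv)] if $s_1<s_2<\cdots$ in $\Gamma$, then $t=\sup_ns_n$ exists in $\Gamma$ and $P_tX=\overline{\bigcup_nP_{s_n}X}$.
\end{enumerate}
The subspace of $X^*$ \emph{induced} by the skeleton is $D=\bigcup_{s\in\Gamma}P_s^*X^*$.
\end{definition}

Thus $x^*\in D$ exactly when $x^*=x^*\circ P_s$ for some $s$, so that $x^*$ is determined by its restriction to the separable piece $P_sX$.

A set $S\subset X$ is \emph{linearly dense} if its linear span is dense in $X$. A functional $x^*$ is \emph{countably supported} on $S$ if $\{x\in S:x^*(x)\ne0\}$ is countable. A subspace $D\subset X^*$ is a \emph{$\Sigma$-subspace} if there is a linearly dense $S\subset X$ such that $D$ is the set of all functionals countably supported on $S$. Here $S$ serves as a system of coordinates: a functional is determined by its values on $S$, and $D$ consists of the functionals with countably many nonzero coordinates. The space $X$ is \emph{weakly Lindel\"of determined} (WLD) if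 $X^*$ itself is a $\Sigma$-subspace, that is, if $X$ has a linearly dense subset on which every functional is countably supported.

In the simplest spaces the two notions agree. Let $I$ be a set, let $X$ be $c_0(I)$ or $\ell_1(I)$, let $\Gamma$ be the family of countable subsets of $I$ ordered by inclusion, and let $P_s$ be multiplication by the indicator function of $s$. This is a skeleton, since every vector has countable support and finitely supported vectors are dense. The induced subspace consists of the countably supported elements of $X^*=\ell_1(I)$, respectively $X^*=\ell_\infty(I)$, so it is the $\Sigma$-subspace given by the unit vectors. For $c_0(I)$ it is all of $X^*$.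

A general skeleton comes without coordinates, and one has to build them. We shall see that this is possible when $D=X^*$ (Proposition~\ref{prop:full}) and that it is impossible for some skeletons (Theorem~\ref{thm:sharp}). The first case to examine between these extremes is the one where $D$ misses only finitely many dimensions. The following question was posed by Kalenda \cite{Kalenda}.

\begin{quote}
Let $D\subset X^*$ be induced by a projectional skeleton on a Banach space $X$, and suppose that $D$ has finite codimension in $X^*$. Is $D$ necessarily a $\Sigma$-subspace?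
\end{quote}

One expects a positive answer, as a finite-dimensional perturbation of the case $D=X^*$. The perturbation, however, cannot be carried out by removing a finite-dimensional subspace of $X$. Any finite set of vectors lies in one $P_sX$, and there a given $x^*$ agrees with $P_s^*x^*\in D$; so $D$ is weak$^*$ dense in $X^*$ and no nonzero vector is annihilated by $D$. The functionals missing from $D$ are visible only on a nonseparable part of $X$, even in codimension one (Remark~\ref{rem:separable}), and that part has to be located and split off.

\begin{theorem}\label{thm:finite}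
If $D\subset X^*$ is induced by a projectional skeleton on $X$ and has finite codimension, then $D$ is a $\Sigma$-subspace.
\end{theorem}

The induced subspace is always norm closed (Lemma~\ref{lem:basic}), so $X^*/D$ is a Banach space, and the proof uses only that this space has small density. The \emph{density} $\operatorname{dens}M$ of a metric space $M$ is the least cardinality of a dense subset.

\begin{theorem}\label{thm:main}
Let $D$ be induced by a projectional skeleton on $X$.
\begin{enumerate}
\item[(a)] If $\operatorname{dens}(X^*/D)\le\aleph_1$, then $D$ is a $\Sigma$-subspace.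
\item[(b)] $\operatorname{dens}(X^*/D)\le\aleph_1$ if and only if there is a bounded projection $P$ on $X$ with $\operatorname{dens}PX\le\aleph_1$, $P^*D\subset D$, $(I-P^*)X^*\subset D$ and $\operatorname{dens}\bigl(P^*X^*/(D\cap P^*X^*)\bigr)\le\aleph_1$. In that case $\ker P$ is WLD and $D=(D\cap P^*X^*)\oplus(\ker P)^*$, where $(\ker P)^*$ is identified with $(I-P^*)X^*$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
On $X=C([0,\omega_2])$ there is a projectional skeleton whose induced subspace $D$ satisfies $\operatorname{dens}(X^*/D)=\aleph_2$ and is not a $\Sigma$-subspace. So $\aleph_1$ in Theorem~\ref{thm:main}(a) cannot be replaced by $\aleph_2$.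
\end{theorem}

We begin with spaces of continuous functions on intervals of ordinals (Section~\ref{sec:ordinals}). They show how coordinates are built, they prove Theorem~\ref{thm:sharp}, and they exhibit the obstruction that the general proof must overcome. Section~\ref{sec:PA} extends the skeleton to projections $P_A$ with nonseparable range, indexed by directed subsets $A$ of $\Gamma$. With these, Section~\ref{sec:two} builds coordinates in two situations: on a piece of density at most $\aleph_1$, and on a space with $D=X^*$. Section~\ref{sec:split} is the core of the paper: it finds $A$ of size at most $\aleph_1$ such that $P_A$ splits $X$ into one piece of each kind. Section~\ref{sec:proofs} assembles the proofs.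

\section{Conventions and first facts}\label{sec:prelim}

\subsection*{Ordinals and cardinals}
The \emph{cofinality} $\operatorname{cf}\lambda$ of a limit ordinal $\lambda$ is the least order type of an unbounded subset of $[0,\lambda)$; thus $\operatorname{cf}\lambda>\omega$ means that every countable subset of $[0,\lambda)$ is bounded below $\lambda$. The cardinals $\aleph_1$ and $\aleph_2$ are regular: the supremum of countably many ordinals below $\omega_1$ is below $\omega_1$, and the supremum of at most $\aleph_1$ ordinals below $\omega_2$ is below $\omega_2$. In particular, if a set of size $\aleph_2$ is covered by at most $\aleph_1$ sets, one of them contains $\aleph_2$ of its elements.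

Density does not increase when passing to a subset of a metric space or to a continuous image. If a metric space contains $\kappa$ points at mutual distance at least $\varepsilon>0$, its density is at least $\kappa$, because the open balls of radius $\varepsilon/2$ around these points are disjoint.

We use without further mention that every subset $E$ of a directed set $A$ is contained in a directed subset of $A$ of cardinality at most $|E|+\aleph_0$. To see this, fix for each pair $s,t\in A$ an upper bound $u(s,t)\in A$, add one point to $E$ if it is empty, and close $E$ under $u$ in countably many steps.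

\subsection*{Duality}
For a bounded operator $T$ on $X$ the adjoint $T^*x^*=x^*\circ T$ is weak$^*$ continuous, and $(TU)^*=U^*T^*$. If $P$ is a bounded projection, then $P^*X^*=\ker(I-P^*)=\{x^*:x^*=x^*\circ P\}$ is weak$^*$ closed. Closed balls of $X^*$ are weak$^*$ compact (Banach--Alaoglu), so every bounded sequence has a weak$^*$ cluster point; if $X$ is separable, they are weak$^*$ metrizable, hence weak$^*$ separable, and so $X^*$ is weak$^*$ separable.

For a skeleton $(P_s)_{s\in\Gamma}$ inducing $D$ we write $V_s=P_s^*X^*$, so that $D=\bigcup_sV_s$.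

\begin{lemma}\label{lem:basic}
Let $(P_s)_{s\in\Gamma}$ be a projectional skeleton inducing $D$.
\begin{enumerate}
\item[(a)] If $s\le t$, then $P_sX\subset P_tX$ and $V_s\subset V_t$.
\item[(b)] Every nondecreasing sequence $(s_n)$ in $\Gamma$ has a supremum $t$, and $P_tX=\overline{\bigcup_nP_{s_n}X}$. Every countable subset of $\Gamma$ has an upper bound.
\item[(c)] $D$ is a linear subspace that contains the weak$^*$ closure of each of its countable subsets. In particular $D$ is norm closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This follows from $P_s=P_tP_s$ and from $P_s^*=(P_sP_t)^*=P_t^*P_s^*$.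

(b) A nondecreasing sequence is eventually constant or has a strictly increasing subsequence. In the second case (iv) applies to the subsequence, which has the same upper bounds and, by (a), the same union of ranges. Given $a_1,a_2,\dots\in\Gamma$, choose $s_1=a_1$ and $s_{n+1}\ge s_n,a_{n+1}$; then $\sup_ns_n$ is an upper bound of all $a_n$.

(c) By (a), $D$ is a directed union of subspaces. By (a) and (b), a countable subset of $D$ lies in a single $V_s$, which is weak$^*$ closed. The norm limit of a sequence in $D$ lies in the weak$^*$ closure of that sequence.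
\end{proof}

We denote by $q:X^*\to X^*/D$ the quotient map; $\|q(x^*)\|$ is the distance from $x^*$ to $D$.

\section{Intervals of ordinals}\label{sec:ordinals}

Let $\eta$ be an ordinal and $K=[0,\eta]$ with the order topology. This is a compact space in which $\{0\}$ and the intervals $(\beta,\alpha]$ are clopen and form a base. So $0$ and the successor ordinals are isolated, and $\alpha$ is a limit point of a set $M\subset K$ exactly when $\alpha$ is a limit ordinal and $M$ meets $(\beta,\alpha)$ for every $\beta<\alpha$.

The dual of $C(K)$ is $\ell_1(K)$, acting by $\langle\mu,f\rangle=\sum_\alpha\mu(\alpha)f(\alpha)$. Indeed, by the Riesz theorem it suffices to see that every Radon measure on $K$ is purely atomic, and for this that every nonzero positive Radon measure $\nu$ has an atom. If $\alpha$ is the least point of the support of $\nu$, the open set $[0,\alpha]$ has positive measure and meets the support only in $\alpha$, so $\nu(\{\alpha\})>0$. We write $\delta_\alpha$ for evaluation at $\alpha$, and we let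
\[
E=\{\alpha\in K:\ \alpha=0,\ \alpha\text{ is a successor, or }\operatorname{cf}\alpha=\omega\}.
\]

The natural projections on $C(K)$ with separable range come from retractions onto countable closed sets $s\ni0$: send $\alpha$ to
\[
r_s(\alpha)=\max\bigl(s\cap[0,\alpha]\bigr).
\]
This map is discontinuous at a limit ordinal that is isolated in $s$, so such points must be excluded. Let $\Gamma$, ordered by inclusion, consist of all countable closed sets $s\subset K$ with $0\in s$ such that every limit ordinal in $s$ is a limit point of $s$. A limit point of a countable set has cofinality $\omega$, so $s\subset E$ for $s\in\Gamma$.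

\begin{proposition}\label{prop:ordinal}
For $s\in\Gamma$ the map $r_s$ is continuous, and the operators $P_sf=f\circ r_s$ form a projectional skeleton on $X=C(K)$ consisting of norm-one projections. It induces $D=\ell_1(E)$, and $X^*/D$ is isometric to $\ell_1(K\setminus E)$.
\end{proposition}

\begin{proof}
\emph{Continuity.} If $\alpha\notin s$, then $r_s$ is constant on the neighborhood $(r_s(\alpha),\alpha]$ of $\alpha$. If $\alpha\in s$ is $0$ or a successor, it is isolated in $K$. If $\alpha\in s$ is a limit ordinal and $\beta<\alpha$, pick $c\in s\cap(\beta,\alpha)$; every $\alpha'\in(c,\alpha]$ satisfies $c\le r_s(\alpha')\le\alpha$, so $r_s$ maps $(c,\alpha]$ into $(\beta,\alpha]$.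

\emph{Property (i).} Since $r_s$ is a retraction onto $s$, the operator $P_s$ is a norm-one projection, and restriction to $s$ is an isometric algebra isomorphism of $P_sX$ onto $C(s)$, with inverse $g\mapsto g\circ r_s$. The countably many functions $1_{[0,a]}|_s$, $a\in s$, span a self-adjoint unital subalgebra of $C(s)$ that separates points, so $C(s)$ is separable by the Stone--Weierstrass theorem.

\emph{Directedness and (iii).} If $s,t\in\Gamma$, then $s\cup t\in\Gamma$. Let $s\subset t$. Then $r_t\circ r_s=r_s$ because $r_t$ fixes the points of $t$. Also $r_s(\alpha)\le r_t(\alpha)\le\alpha$, so $s\cap[0,r_t(\alpha)]$ and $s\cap[0,\alpha]$ have the same maximum, which means $r_s\circ r_t=r_s$.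

\emph{Property (iv).} Let $s_1\subset s_2\subset\cdots$, $U=\bigcup_ns_n$ and $t=\overline U$. A point $p\in t\setminus U$ is a limit point of $U$, so $p=\sup(U\cap[0,p))$. If $U$ has an element above $p$ and $m$ is the least one, then $p=\sup(U\cap[0,m))$, so $p$ is determined by $m\in U$; otherwise $p=\sup U$. Hence $t$ is countable. A limit ordinal in $t$ is a limit point of some $s_n$ or of $U$, so $t\in\Gamma$, and $t=\sup_ns_n$ because the members of $\Gamma$ are closed. The union $\bigcup_nP_{s_n}X$ is a self-adjoint unital subalgebra of $P_tX\cong C(t)$. Let $a<b$ in $t$. There is $c\in U$ with $a<c\le b$: take $c=b$ if $b\in U$, and use that $b$ is a limit point of $U$ otherwise. If $c\in s_n$, then $r_{s_n}(a)\le a<c\le r_{s_n}(b)$, so $P_{s_n}1_{[0,a]}$ equals $1$ at $a$ and $0$ at $b$. By Stone--Weierstrass the union is dense in $P_tX$.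

\emph{Property (ii).} The union $\bigcup_sP_sX$ is a self-adjoint unital subalgebra of $X$. It is closed, because countable subsets of $\Gamma$ have upper bounds by directedness and (iv), so a sequence in the union lies in one closed subspace $P_tX$. For $\alpha<\eta$ it contains $1_{[0,\alpha]}=P_{\{0,\alpha+1\}}1_{[0,\alpha]}$, so it separates points. Hence it equals $X$.

\emph{The induced subspace.} We have $P_s^*\delta_\alpha=\delta_{r_s(\alpha)}$, so $P_s^*\mu=\sum_\alpha\mu(\alpha)\delta_{r_s(\alpha)}$ is carried by $s\subset E$, and $D\subset\ell_1(E)$. Every $\alpha\in E$ lies in some member of $\Gamma$: take $\{0,\alpha\}$ and, if $\operatorname{cf}\alpha=\omega$, add a sequence of successors increasing to $\alpha$. So the countable support of a given $\mu\in\ell_1(E)$ lies in one $s\in\Gamma$, and then $\mu=P_s^*\mu\in D$. Finally $\ell_1(K)/\ell_1(E)$ is isometric to $\ell_1(K\setminus E)$ via restriction.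
\end{proof}

For $\eta=\omega_1\cdot n$ the set $K\setminus E$ consists of $\omega_1,\omega_1\cdot2,\dots,\omega_1\cdot n$, so every finite codimension occurs.

\begin{example}[codimension one]\label{ex:omega1}
Let $\eta=\omega_1$, so $D=\{\mu:\mu(\omega_1)=0\}$. The sets $[0,\alpha]$, $\alpha<\omega_1$, belong to $\Gamma$, and $r_{[0,\alpha]}(\beta)=\min(\alpha,\beta)$. The difference of two consecutive projections has rank one:
\[
\bigl(P_{[0,\alpha+1]}-P_{[0,\alpha]}\bigr)f=\bigl(f(\alpha+1)-f(\alpha)\bigr)u_\alpha,\qquad u_\alpha=1_{(\alpha,\omega_1]},
\]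
and $P_{\{0\}}X$ consists of the constants. Take one vector from each of these ranges: $S=\{1\}\cup\{u_\alpha:\alpha<\omega_1\}$. As $u_\alpha u_\beta=u_{\max(\alpha,\beta)}$, the span of $S$ is a self-adjoint unital algebra that separates points, so $S$ is linearly dense. Given $\mu\in\ell_1(K)$, choose $\alpha_0<\omega_1$ above all countable ordinals in the support of $\mu$. Then $\langle\mu,u_\alpha\rangle=\mu(\omega_1)$ for all $\alpha\ge\alpha_0$. So $\mu$ is countably supported on $S$ if and only if $\mu(\omega_1)=0$, and $D$ is a $\Sigma$-subspace.

This space has density $\aleph_1$, but codimension one occurs in every larger density as well. On $C([0,\omega_1])\oplus c_0(I)$ take the direct sums of projections from the two skeletons, indexed by the product order; by Lemma~\ref{lem:basic}(b) suprema may be taken coordinatewise, so this is a skeleton, and it induces $D\oplus\ell_1(I)$. Theorem~\ref{thm:main}(b) says that every case with small quotient has this shape.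
\end{example}

Now let $\eta=\omega_2$. A set $S$ that describes $D$ must, for each $\gamma<\omega_2$ of cofinality $\omega_1$, contain uncountably many functions that are nonzero at $\gamma$, of which all but countably many vanish at $\gamma+1$. These functions jump between $\gamma$ and $\gamma+1$. But every continuous function is eventually constant, and a closing-off argument finds a $\gamma$ by which all functions that could be nonzero at $\gamma$ have already stopped moving.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Take the skeleton of Proposition~\ref{prop:ordinal} with $\eta=\omega_2$. The set $K\setminus E$ contains the ordinals $\omega_1\cdot(\xi+1)$, $\xi<\omega_2$, so it has cardinality $\aleph_2$. In $\ell_1(K\setminus E)$ the unit vectors are at mutual distance $2$ and their rational combinations are dense, so $\operatorname{dens}(X^*/D)=\aleph_2$.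

Suppose that $D$ is the set of functionals countably supported on $S\subset X$. For $\alpha\in E$ we have $\delta_\alpha\in D$, so $S_\alpha=\{x\in S:x(\alpha)\ne0\}$ is countable. For $\gamma<\omega_2$ let $T_\gamma=\bigcup\{S_\alpha:\alpha\in E,\ \alpha<\gamma\}$; then $|T_\gamma|\le\aleph_1$. Each $x\in X$ is constant on $[\eta_x,\omega_2]$ for some $\eta_x<\omega_2$: choose $\beta_n<\omega_2$ with $|x-x(\omega_2)|<1/n$ on $(\beta_n,\omega_2]$ and let $\eta_x=(\sup_n\beta_n)+1$.

By regularity of $\aleph_2$ there is a strictly increasing sequence $(\gamma_\xi)_{\xi<\omega_1}$ below $\omega_2$ such that $\eta_x\le\gamma_{\xi+1}$ for all $x\in T_{\gamma_\xi}$. Let $\gamma=\sup_\xi\gamma_\xi<\omega_2$. Then $\operatorname{cf}\gamma=\omega_1$, so $\gamma\notin E$, and $T_\gamma=\bigcup_\xi T_{\gamma_\xi}$. If $x\in T_\gamma$, then $\eta_x\le\gamma$, so $x(\gamma)=x(\gamma+1)$. If $x\in S\setminus T_\gamma$, then $x$ vanishes on $E\cap[0,\gamma)$, which contains all successors below $\gamma$, so $x(\gamma)=0$ by continuity. Therefore $\{x\in S:x(\gamma)\ne0\}\subset S_{\gamma+1}$, and this set is countable since $\gamma+1\in E$.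 Thus $\delta_\gamma$ is countably supported on $S$, so $\delta_\gamma\in D=\ell_1(E)$, which contradicts $\gamma\notin E$.
\end{proof}

\section{Projections attached to directed sets}\label{sec:PA}

To imitate Example~\ref{ex:omega1} in a space of large density we need transfinite chains of projections that run past the separable level. Such projections arise as limits of the $P_s$ along directed subsets of $\Gamma$, and for the limits to exist the $P_s$ must be uniformly bounded. The definition of a skeleton does not require this, but it can be arranged.

\begin{lemma}\label{lem:bounded}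
Let $(P_s)_{s\in\Gamma}$ be a projectional skeleton inducing $D$.
\begin{enumerate}
\item[(a)] If $(s_n)$ is nondecreasing with supremum $t$ and $\|P_{s_n}\|\le M$ for all $n$, then $P_{s_n}x\to P_tx$ for every $x\in X$, and $\|P_t\|\le M$.
\item[(b)] There are $C\ge1$ and a cofinal $\Gamma'\subset\Gamma$ such that $\|P_s\|\le C$ for $s\in\Gamma'$ and $(P_s)_{s\in\Gamma'}$ is a projectional skeleton inducing $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y=P_tx$, so $P_{s_n}x=P_{s_n}y$. Given $\varepsilon>0$, pick $m$ and $y'\in P_{s_m}X$ with $\|y-y'\|<\varepsilon$. For $n\ge m$ we have $P_{s_n}y'=y'$, so $\|P_{s_n}y-y\|\le\|P_{s_n}(y-y')\|+\|y'-y\|\le(M+1)\varepsilon$. The norm bound passes to the limit.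

(b) There are an integer $C\ge1$ and $s_0\in\Gamma$ such that every $t\ge s_0$ lies below some $u$ with $\|P_u\|\le C$. Otherwise we could choose $t_1\le t_2\le\cdots$ with $\|P_u\|>n$ for all $u\ge t_n$, and $t=\sup_nt_n$ would satisfy $\|P_t\|>n$ for every $n$. The set $\Gamma'=\{u\ge s_0:\|P_u\|\le C\}$ is cofinal in $\Gamma$, hence directed. By (a) it contains the supremum in $\Gamma$ of each of its increasing sequences, which gives (iv). Properties (i) and (iii) are inherited, and by Lemma~\ref{lem:basic}(a) and cofinality the unions of the $P_sX$ and of the $V_s$ do not change.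
\end{proof}

Our theorems concern only $X$ and $D$. So \emph{from now on every skeleton is assumed to satisfy $\|P_s\|\le C$ for all $s\in\Gamma$, with $C\ge1$.} For a directed $A\subset\Gamma$ let $X_A=\overline{\bigcup_{s\in A}P_sX}$, a closed subspace of density at most $|A|+\aleph_0$.

\begin{lemma}\label{lem:PA}
Let $A\subset\Gamma$ be directed. For each $x\in X$ the limit $P_Ax=\lim_{s\in A}P_sx$ exists in norm, and $P_A$ is a projection onto $X_A$ with $\|P_A\|\le C$.
\end{lemma}

\begin{proof}
If the net is not Cauchy, there is $\varepsilon>0$ such that each $s\in A$ lies below some $t,t'\in A$ with $\|P_tx-P_{t'}x\|\ge2\varepsilon$. One of the two, say $t$, satisfies $\|P_tx-P_sx\|\ge\varepsilon$. Iterating, we get $s_1<s_2<\cdots$ in $A$ with $\|P_{s_{n+1}}x-P_{s_n}x\|\ge\varepsilon$, whereas $(P_{s_n}x)$ converges by (iv) and Lemma~\ref{lem:bounded}(a). So the limit exists. The operator $P_A$ is linear, has norm at most $C$, and maps into $X_A$. If $y\in P_sX$ with $s\in A$, then $P_ty=y$ for $t\ge s$, so $P_Ay=y$; by continuity $P_A$ is the identity on $X_A$.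
\end{proof}

Let $V_A=P_A^*X^*$, a weak$^*$ closed subspace. Note that $P_{\{s\}}=P_s$, and $P_\Gamma=I$ by (ii).

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(a)] If $A\subset B$ are directed, then $P_AP_B=P_BP_A=P_A$; hence $P_A^*P_B^*=P_B^*P_A^*=P_A^*$ and $V_A\subset V_B$.
\item[(b)] If $(A_i)$ is a family of directed sets, itself directed by inclusion, then $A=\bigcup_iA_i$ is directed and $P_{A_i}x\to P_Ax$ for all $x\in X$.
\item[(c)] If $A$ is countable and directed, then $P_A=P_t$ for some $t\in\Gamma$; hence $V_A\subset D$.
\end{enumerate}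
\end{lemma}

\begin{proof}
(a) $X_A\subset X_B$ gives $P_BP_A=P_A$. For $s\in A$ we have $P_sP_Bx=\lim_{t\in B,\,t\ge s}P_sP_tx=P_sx$, and the limit over $s\in A$ gives $P_AP_B=P_A$.

(b) Two elements of $A$ lie in a common $A_i$, so $A$ is directed. By (a), $P_{A_i}x=P_{A_i}y$ with $y=P_Ax\in X_A$. The union $\bigcup_iX_{A_i}$ is dense in $X_A$, each of its vectors is fixed by $P_{A_i}$ for all large $i$, and $\|P_{A_i}\|\le C$; so $P_{A_i}y\to y$ by the estimate in the proof of Lemma~\ref{lem:bounded}(a).

(c) Let $s_1\le s_2\le\cdots$ be cofinal in $A$ and $t=\sup_ns_n$. Both $P_Ax$ and $P_tx$ equal $\lim_nP_{s_n}x$.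
\end{proof}

The projections $P_A$ commute along chains and are continuous at limits, exactly as the $P_s$ do. What they may lose is compatibility with $D$.

\begin{example}[the obstruction]\label{ex:defect}
In the skeleton of Proposition~\ref{prop:ordinal} let $A$ be directed and $\alpha\in K$. The net $(r_s(\alpha))_{s\in A}$ is nondecreasing, so it converges to its supremum $\rho(\alpha)\le\alpha$, and $P_A^*\delta_\alpha=\delta_{\rho(\alpha)}$. For a limit ordinal $\gamma<\eta$ let $A_\gamma=\{s\in\Gamma:s\subset[0,\gamma)\}$. It contains $\{0,c\}$ for every successor $c<\gamma$, so $\rho(\gamma+1)=\gamma$. If $\operatorname{cf}\gamma>\omega$, then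
\[
\delta_{\gamma+1}\in D,\qquad P_{A_\gamma}^*\delta_{\gamma+1}=\delta_\gamma\notin D .
\]
For $\eta=\omega_1+1$ the defect is removed by one index. If $A$ contains $\{0,\omega_1+1\}$, then $\rho(\omega_1+1)=\omega_1+1$ and $\rho(\alpha)\le\alpha$ for $\alpha<\omega_1$, so $\rho(E)\subset E$ and $P_A^*D\subset D$. For $\eta=\omega_2$ no $\aleph_1$ indices suffice: if $|A_0|\le\aleph_1$, then $\bigcup A_0\subset[0,\beta]$ for some $\beta<\omega_2$, and $A_0\subset A_\gamma$ for $\gamma=\beta+\omega_1$. Here the classes $q(\delta_\gamma)$ of the defects form $\aleph_2$ points at mutual distance $2$ in $X^*/D$.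
\end{example}

The next lemma describes $D\cap V_A$ from inside $A$. A functional in $D$ lies in $V_t$ for some $t\in\Gamma$, but $t$ need not be related to $A$. We build alternately a countable $B\subset A$ and an index $u\ge t$ so that $u$ dominates $B$ while $P_B$ acts like $P_A$ on $P_uX$.

\begin{lemma}\label{lem:countable}
Let $A\subset\Gamma$ be directed.
\begin{enumerate}
\item[(a)] For each $x\in X$ there is a countable $N_x\subset A$ such that $P_Bx=P_Ax$ for every directed $B$ with $N_x\subset B\subset A$.
\item[(b)] If $x^*\in D\cap V_A$, then $x^*\in V_B$ for some countable directed $B\subset A$.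
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $s_n\in A$ with $\|P_sx-P_Ax\|\le1/n$ for all $s\in A$, $s\ge s_n$, and let $N_x=\{s_1,s_2,\dots\}$. The net $(P_sx)_{s\in B}$ is eventually within $1/n$ of $P_Ax$, for every $n$.

(b) Let $x^*\in V_t$ and $u_0=t$. Choose inductively countable directed sets $B_0\subset B_1\subset\cdots\subset A$ and $u_0\le u_1\le\cdots$ in $\Gamma$ such that $B_n\supset N_x$ for all $x$ in a countable dense subset of $P_{u_n}X$, and $u_{n+1}$ is an upper bound of $B_n\cup\{u_n\}$. Let $B=\bigcup_nB_n$ and $u=\sup_nu_n$. By (a), $P_B=P_A$ on each $P_{u_n}X$, hence on $P_uX=\overline{\bigcup_nP_{u_n}X}$. Since $P_sP_u=P_s$ for $s\in B$, we have $P_BP_u=P_B$. Since $x^*\in V_t\subset V_u$ and $x^*\in V_A$, every $x\in X$ satisfies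
\[
x^*(x)=x^*(P_ux)=x^*(P_AP_ux)=x^*(P_BP_ux)=x^*(P_Bx).\qedhere
\]
\end{proof}

Let $\lambda$ be a limit ordinal. A \emph{continuous chain} of length $\lambda$ is a family $(A_\alpha)_{\alpha<\lambda}$ of directed subsets of $\Gamma$ with $A_\alpha\subset A_\beta$ for $\alpha\le\beta$ and $A_\alpha=\bigcup_{\beta<\alpha}A_\beta$ for limit $\alpha$. For such a chain we put $A_\lambda=\bigcup_{\alpha<\lambda}A_\alpha$ and
\[
P_\alpha=P_{A_\alpha}\quad(\alpha\le\lambda),\qquad R_\alpha=P_{\alpha+1}-P_\alpha\quad(\alpha<\lambda).
\]
The $R_\alpha$ generalize the rank-one differences of Example~\ref{ex:omega1}.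

\begin{lemma}\label{lem:chain}
Let $(A_\alpha)_{\alpha<\lambda}$ be a continuous chain and $x^*\in X^*$.
\begin{enumerate}
\item[(a)] Each $R_\alpha$ is a projection, and $R_\alpha X\cap R_\beta X=\{0\}$ for $\alpha\ne\beta$.
\item[(b)] If $\beta<\lambda$ and $x^*$ vanishes on $R_\alpha X$ for all $\alpha\in[\beta,\lambda)$, then $P_\lambda^*x^*=P_\beta^*x^*$.
\item[(c)] $X_{A_\lambda}$ is the closed linear span of $P_0X\cup\bigcup_{\alpha<\lambda}R_\alpha X$.
\item[(d)] If $\operatorname{cf}\lambda>\omega$ and $P_\lambda^*x^*\in D$, then there is $\beta<\lambda$ such that $x^*$ vanishes on $R_\alpha X$ for all $\alpha\in[\beta,\lambda)$.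
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rules}(a), $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$. Hence $P_\beta R_\alpha=R_\alpha P_\beta$ equals $0$ for $\beta\le\alpha$ and equals $R_\alpha$ for $\beta>\alpha$.

(a) We get $R_\alpha^2=P_{\alpha+1}R_\alpha-P_\alpha R_\alpha=R_\alpha$, and $R_\beta R_\alpha=P_{\beta+1}R_\alpha-P_\beta R_\alpha=0$ for $\beta\ne\alpha$. A vector $x$ in both ranges satisfies $x=R_\beta x=R_\beta R_\alpha x=0$.

(b) We show $x^*\circ P_\gamma=x^*\circ P_\beta$ for $\gamma\in[\beta,\lambda]$ by induction. At a successor, $x^*\circ P_{\alpha+1}-x^*\circ P_\alpha=x^*\circ R_\alpha=0$. At a limit $\gamma$, Lemma~\ref{lem:rules}(b) gives $x^*(P_\gamma x)=\lim_{\alpha<\gamma}x^*(P_\alpha x)=x^*(P_\beta x)$.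

(c) All these ranges lie in $X_{A_\lambda}$. A functional $y^*$ that vanishes on them satisfies $P_\lambda^*y^*=P_0^*y^*=0$ by (b), so it vanishes on $X_{A_\lambda}$. The Hahn--Banach theorem gives the claim.

(d) Let $g=P_\lambda^*x^*\in D\cap V_{A_\lambda}$. By Lemma~\ref{lem:countable}(b), $g\in V_B$ for a countable directed $B\subset A_\lambda$, and $B\subset A_\beta$ for some $\beta<\lambda$ because $\operatorname{cf}\lambda>\omega$. So $g=g\circ P_\beta$, and for $\alpha\in[\beta,\lambda)$ we get $x^*\circ R_\alpha=x^*\circ P_\lambda R_\alpha=g\circ R_\alpha=g\circ P_\beta R_\alpha=0$.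
\end{proof}

Part (d) says that a functional which keeps changing along a chain of uncountable cofinality ends up outside $D$. Since $\omega_1$ steps are enough for this, the failure $P_A^*x^*\notin D$ is always witnessed by a subset of $A$ of size $\aleph_1$. This keeps the recursions of Section~\ref{sec:split} within sets of that size.

\begin{lemma}\label{lem:reflect}
Let $A_0\subset A$ be directed, $|A_0|\le\aleph_1$, and let $x^*\in X^*$ satisfy $P_A^*x^*\notin D$. Then there is a directed $B$ with $A_0\subset B\subset A$, $|B|\le\aleph_1$ and $P_B^*x^*\notin D$.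
\end{lemma}

\begin{proof}
Let $B'\subset A$ be countable and directed and let $a\in A$. We claim that there is a countable directed $B''$ with $B'\cup\{a\}\subset B''\subset A$ and $P_{B''}^*x^*\ne P_{B'}^*x^*$. If not, then for each $x\in X$ we take a countable directed $B''\subset A$ containing $B'\cup\{a\}\cup N_x$, with $N_x$ from Lemma~\ref{lem:countable}(a), and find $x^*(P_Ax)=x^*(P_{B''}x)=x^*(P_{B'}x)$. So $P_A^*x^*=P_{B'}^*x^*$, which lies in $D$ by Lemma~\ref{lem:rules}(c), contrary to the hypothesis.

Write $A_0=\{a_\xi:\xi<\omega_1\}$, with repetitions if necessary. The claim yields a continuous chain $(B_\xi)_{\xi<\omega_1}$ of countable directed subsets of $A$ with $a_\xi\in B_{\xi+1}$ and $x^*\circ R_\xi\ne0$ for all $\xi$. Its union $B$ contains $A_0$ and has size at most $\aleph_1$, and $P_B^*x^*\notin D$ by Lemma~\ref{lem:chain}(d).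
\end{proof}

\section{Two cases where coordinates can be built}\label{sec:two}

\subsection*{Pieces of density at most $\aleph_1$}
If $|A|\le\aleph_1$, then $A$ is the union of a chain of countable sets, all differences $R_\xi$ have separable range, and the construction of Example~\ref{ex:omega1} goes through with a countable dense set in place of the single vector $u_\alpha$.

\begin{proposition}\label{prop:small}
If $A\subset\Gamma$ is directed and $|A|\le\aleph_1$, there is a set $S_0\subset X_A$, linearly dense in $X_A$, such that
\[
D\cap V_A=\{x^*\in V_A:\ x^*\text{ is countably supported on }S_0\}.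
\]
\end{proposition}

\begin{proof}
Enumerate $A=\{a_\xi:\xi<\omega_1\}$ and choose a continuous chain $(B_\xi)_{\xi<\omega_1}$ of countable directed subsets of $A$ with $a_\xi\in B_{\xi+1}$; its union is $A$. The spaces $P_0X$ and $R_\xi X\subset X_{B_{\xi+1}}$ are separable. Let $T$ and $T_\xi$ be countable dense subsets of them, and $S_0=T\cup\bigcup_{\xi<\omega_1}T_\xi$. By Lemma~\ref{lem:chain}(c), $S_0$ is linearly dense in $X_A$.

Let $x^*\in D\cap V_A$. Then $P_A^*x^*=x^*\in D$, so by Lemma~\ref{lem:chain}(d) there is $\beta<\omega_1$ such that $x^*$ vanishes on $T_\xi$ for $\xi\ge\beta$. The points of $S_0$ where $x^*$ is nonzero lie in the countable set $T\cup\bigcup_{\xi<\beta}T_\xi$.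

Conversely, let $x^*\in V_A$ be countably supported on $S_0$. For each $\xi$ with $x^*|_{T_\xi}\ne0$ pick $x_\xi\in T_\xi$ with $x^*(x_\xi)\ne0$. These vectors are nonzero, hence distinct by Lemma~\ref{lem:chain}(a), so there are only countably many such $\xi$. Thus for some $\beta<\omega_1$ the functional $x^*$ vanishes on $T_\xi$, and so on $R_\xi X$, for all $\xi\ge\beta$. By Lemma~\ref{lem:chain}(b), $x^*=P_A^*x^*=P_\beta^*x^*\in V_{B_\beta}$, and $V_{B_\beta}\subset D$ by Lemma~\ref{lem:rules}(c).
\end{proof}

\begin{remark}\label{rem:smalldensity}
If $\operatorname{dens}X\le\aleph_1$, some directed $A$ with $|A|\le\aleph_1$ has $X_A=X$, so $P_A=I$ and $V_A=X^*$. The proposition then shows that $D$ is a $\Sigma$-subspace, with no condition on $X^*/D$. The bound $|A|\le\aleph_1$ was used twice: to make the sets $T_\xi$ countable, and to place $V_{B_\beta}$ inside $D$.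
\end{remark}

\subsection*{Complemented subspaces}
For larger densities the ranges $R_\alpha X$ are nonseparable, and one wants to treat them by induction. This requires a skeleton on each range. The natural candidates are the restrictions of those $P_s$ that commute with the projection $Q$ onto the range. Now $P_tQ=QP_t$ holds as soon as $Q$ preserves $P_tX$ and $Q^*$ preserves $V_t$. The first condition can always be reached by closing off; the second needs $Q^*V_s$ to stay inside $D$, and this is the only place where the hypothesis of the next lemma is used.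

\begin{lemma}\label{lem:complemented}
Let $Q$ be a bounded projection on $X$ with $Q^*D\subset D$, and $Z=QX$. Then $Z$ has a projectional skeleton inducing $\{d|_Z:d\in D\}$.
\end{lemma}

\begin{proof}
Let $\Gamma_Q=\{s\in\Gamma:P_sQ=QP_s\}$. By Lemma~\ref{lem:bounded}(a) it contains the supremum of each of its increasing sequences. We show that it is cofinal.

Let $s\in\Gamma$. A countable dense subset of the separable space $QP_sX$ lies in one $P_uX$ by (ii) and Lemma~\ref{lem:basic}, so $QP_sX\subset P_uX$. Next, $V_s$ is the image of $(P_sX)^*$ under the weak$^*$ continuous map $\varphi\mapsto\varphi\circ P_s$, so it has a countable weak$^*$ dense subset $L$. The countable set $Q^*L\subset D$ lies in one $V_{u'}$; as $V_{u'}$ is weak$^*$ closed and $Q^*$ is weak$^*$ continuous, $Q^*V_s\subset V_{u'}$. Both inclusions persist for larger indices. So, given $s_0$, there are $s_0\le s_1\le\cdots$ with $QP_{s_n}X\subset P_{s_{n+1}}X$ and $Q^*V_{s_n}\subset V_{s_{n+1}}$. Let $t=\sup_ns_n$. Then $QP_tX\subset P_tX$, that is, $P_tQP_t=QP_t$. For $x^*\in X^*$ the functionals $Q^*P_{s_n}^*x^*\in V_t$ converge weak$^*$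 to $Q^*P_t^*x^*$, so $Q^*V_t\subset V_t$. This says $P_t^*Q^*P_t^*=Q^*P_t^*$, that is, $P_tQP_t=P_tQ$. Hence $t\in\Gamma_Q$ and $t\ge s_0$.

Being cofinal, $\Gamma_Q$ is directed. For $s\in\Gamma_Q$ we have $P_sQx=QP_sx\in Z$, so $P_s|_Z$ is a projection on $Z$. Properties (i) and (iii) are inherited. For (ii), each $z\in Z$ is fixed by some $P_s$, hence by $P_u$ for some $u\ge s$ in $\Gamma_Q$. For (iv), if $s_n$ increase in $\Gamma_Q$ to $t\in\Gamma_Q$, then $P_{s_n}Z\subset P_tZ$, the space $P_tZ$ is closed, and $P_{s_n}z\to P_tz$ for $z\in Z$.

If $z^*\in Z^*$ and $s\in\Gamma_Q$, then $z^*\circ P_s|_Z$ is the restriction to $Z$ of $z^*\circ Q\circ P_s\in V_s\subset D$. Conversely, for $d\in D$ there is $s\in\Gamma_Q$ with $d=d\circ P_s$, and then $d|_Z=d|_Z\circ P_s|_Z$ lies in the induced subspace.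
\end{proof}

\subsection*{Skeletons that induce the whole dual}
When $D$ is the whole dual, the hypothesis of Lemma~\ref{lem:complemented} holds for every projection and the induction runs freely. The following result is known and due to Kubi\'s; we include a full proof.

\begin{proposition}\label{prop:full}
If a Banach space $Y$ has a projectional skeleton inducing $Y^*$, then $Y$ is WLD.
\end{proposition}

\begin{proof}
We use induction on $\kappa=\operatorname{dens}Y$. If $\kappa\le\aleph_0$, any countable dense set works. Let $\kappa>\aleph_0$, regarded as an initial ordinal, and let $\{y_\alpha:\alpha<\kappa\}$ be dense in $Y$. We use the notation of Section~\ref{sec:PA} for $Y$, with $D=Y^*$. Choose a continuous chain $(A_\alpha)_{\alpha<\kappa}$ with $|A_\alpha|\le|\alpha|+\aleph_0$ and $y_\alpha\in Y_{A_{\alpha+1}}$; then $Y_{A_\kappa}=Y$. The space $P_0Y$ is separable; let $T$ be a countable dense subset. The space $Z_\alpha=R_\alpha Y\subset Y_{A_{\alpha+1}}$ has density at most $|\alpha|+\aleph_0<\kappa$. By Lemma~\ref{lem:complemented} it has a skeleton inducing $\{y^*|_{Z_\alpha}:y^*\in Y^*\}$, which is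 $Z_\alpha^*$ by the Hahn--Banach theorem. By the induction hypothesis there is a linearly dense $S_\alpha\subset Z_\alpha$ on which every functional is countably supported. The set $S=T\cup\bigcup_{\alpha<\kappa}S_\alpha$ is linearly dense in $Y$ by Lemma~\ref{lem:chain}(c).

Let $y^*\in Y^*$. It is countably supported on $T$ and on each $S_\alpha$, so it suffices to show that $M=\{\alpha<\kappa:y^*|_{Z_\alpha}\ne0\}$ is countable. If not, let $\lambda\le\kappa$ be the supremum of the first $\omega_1$ elements of $M$. Then $\operatorname{cf}\lambda=\omega_1$ and $M$ is unbounded below $\lambda$. But $P_\lambda^*y^*\in Y^*=D$, so Lemma~\ref{lem:chain}(d), applied to the chain $(A_\alpha)_{\alpha<\lambda}$, gives $\beta<\lambda$ with $M\cap[\beta,\lambda)=\emptyset$, a contradiction.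
\end{proof}

\section{Splitting off the functionals missing from $D$}\label{sec:split}

We look for a directed set $A$ of size at most $\aleph_1$ with $(I-P_A^*)X^*\subset D$. Then Proposition~\ref{prop:small} applies to the range of $P_A$, and every functional on $\ker P_A$ comes from $D$, so Proposition~\ref{prop:full} applies to the kernel. The required inclusion forces $P_A^*d=d-(I-P_A^*)d\in D$ for $d\in D$, and Example~\ref{ex:defect} shows that this invariance can fail. So invariance is the first goal. Once it holds for all large $A$, the $P_A^*$ act on $X^*/D$, and the task becomes to make this action the identity.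

\subsection*{Invariance}
The only tool that places a new functional in $D$ is Lemma~\ref{lem:basic}(c): weak$^*$ cluster points of sequences in $D$ belong to $D$. We use it in the following form.

\begin{lemma}\label{lem:limit}
Let $B_1\subset B_2\subset\cdots$ be directed sets with union $B$, let $f\in V_B$ and $\varepsilon\ge0$, and let $(d_n)$ be a bounded sequence in $D\cap V_B$ with $\|P_{B_m}^*(d_n-f)\|\le\varepsilon$ whenever $m\le n$. Then $\|q(f)\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $d$ be a weak$^*$ cluster point of $(d_n)$. Then $d\in D$ by Lemma~\ref{lem:basic}(c), and $d\in V_B$ because $V_B$ is weak$^*$ closed. The set $\{x^*:\|P_{B_m}^*(x^*-f)\|\le\varepsilon\}$ is weak$^*$ closed and contains $d_n$ for $n\ge m$, so it contains $d$. By Lemma~\ref{lem:rules}(b), $P_{B_m}^*(d-f)\to P_B^*(d-f)=d-f$ in the weak$^*$ topology. The ball of radius $\varepsilon$ is weak$^*$ closed, so $\|d-f\|\le\varepsilon$.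
\end{proof}

The condition $d_n\in V_B$ cannot be dropped. In Example~\ref{ex:defect} with $\eta=\omega_1+1$ take $B_m=A_{\omega_1}$, $f=\delta_{\omega_1}$ and $d_n=\delta_{\omega_1+1}$: then $P_{B_m}^*(d_n-f)=0$ but $\|q(f)\|=1$. In the recursions below the condition is secured by bookkeeping. For $d\in D$ fix $s(d)\in\Gamma$ with $d\in V_{s(d)}$; then $d\in V_A$ for every directed $A\ni s(d)$, by Lemma~\ref{lem:rules}(a).

Call a directed set $A_0$ \emph{stabilizing} if $|A_0|\le\aleph_1$ and $P_A^*D\subset D$ for every directed $A\supset A_0$. Suppose that no stabilizing set exists. Every $F\subset\Gamma$ with $|F|\le\aleph_1$ lies in a directed $A_0$ of size at most $\aleph_1$; there are a directed $A'\supset A_0$ and $d\in D$ with $P_{A'}^*d\notin D$; and Lemma~\ref{lem:reflect} cuts $A'$ down to size $\aleph_1$. Thus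
\begin{equation}\label{eq:defect}
\begin{gathered}
\text{every $F\subset\Gamma$ with $|F|\le\aleph_1$ is contained in a directed $A$}\\
\text{with $|A|\le\aleph_1$ and $P_A^*d\notin D$ for some $d\in D$.}
\end{gathered}
\end{equation}
The idea is to look at the other half of such a $d$. The functional $(I-P_A^*)d$ vanishes on $X_A$ and its class in $X^*/D$ is $-q(P_A^*d)$. If $g$ is any functional in the same class as $P_A^*d$, then $g+(I-P_A^*)d$ belongs to $D$ and agrees with $g$ on $X_A$. If the same class recurs for larger and larger $A$, then $g$ is matched by elements of $D$ on larger and larger subspaces, and Lemma~\ref{lem:limit} puts $g$ in $D$.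

\begin{example}[the argument in codimension one]\label{ex:codimone}
Let $X^*/D$ be spanned by $z\ne0$, and suppose that \eqref{eq:defect} holds. After scaling, every defect has class exactly $z$. By recursion on $\alpha<\omega_1$ choose directed $A_\alpha$ with $|A_\alpha|\le\aleph_1$ and $d_\alpha\in D$ such that $q(P_{A_\alpha}^*d_\alpha)=z$, put $g=P_{A_0}^*d_0$ and
\[
d'_\alpha=g+(I-P_{A_\alpha}^*)d_\alpha,\qquad q(d'_\alpha)=z-z=0,
\]
and require that $A_\alpha$ contain $A_\beta$ and $s(d'_\beta)$ for all $\beta<\alpha$. For $\beta\le\alpha$ we have $P_{A_\beta}^*(I-P_{A_\alpha}^*)=0$, so $P_{A_\beta}^*(d'_\alpha-g)=0$. There is $N$ with $\|d'_\alpha\|\le N$ for uncountably many $\alpha$; pick $\alpha_1<\alpha_2<\cdots$ among them. Lemma~\ref{lem:limit} with $B_n=A_{\alpha_n}$, $f=g$, $d_n=d'_{\alpha_n}\in V_{B_{n+1}}$ and $\varepsilon=0$ gives $z=q(g)=0$, a contradiction. So a stabilizing set exists.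
\end{example}

In general the classes of the defects do not coincide, but if there are more of them than the density of $X^*/D$, many are close to one another. Two things change. The recursion has length $\omega_2$, so that the pigeonhole principle applies to a cover by $\aleph_1$ balls. And we do not know in advance which defect will play the role of $g$, so the bookkeeping is done for all pairs.

\begin{proposition}\label{prop:invariant}
Suppose $\operatorname{dens}(X^*/D)\le\aleph_1$. Then there is a directed $A_0\subset\Gamma$ with $|A_0|\le\aleph_1$ such that $P_A^*D\subset D$ for every directed $A\supset A_0$.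
\end{proposition}

\begin{proof}
Suppose not, so that \eqref{eq:defect} holds. Since $D$ is closed, $d$ in \eqref{eq:defect} can be scaled so that $\|q(P_A^*d)\|=1$. Let $\delta=1/(4C)$.

By recursion on $\alpha<\omega_2$ we choose directed sets $A_\alpha$ with $|A_\alpha|\le\aleph_1$, elements $d_\alpha\in D$, and elements $d_{\gamma\alpha}\in D$ for $\gamma<\alpha$. At stage $\alpha$ the set
\[
F_\alpha=\bigcup_{\beta<\alpha}A_\beta\ \cup\ \{s(d_{\gamma\beta}):\gamma<\beta<\alpha\}
\]
has at most $\aleph_1$ elements. By \eqref{eq:defect} choose $A_\alpha\supset F_\alpha$ and $d_\alpha$ such that $g_\alpha=P_{A_\alpha}^*d_\alpha$ satisfies $\|q(g_\alpha)\|=1$. For $\gamma<\alpha$ choose $h_{\gamma\alpha}\in X^*$ with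
\[
q(h_{\gamma\alpha})=q(g_\alpha-g_\gamma),\qquad\|h_{\gamma\alpha}\|\le\|q(g_\alpha-g_\gamma)\|+\delta,
\]
and put
\[
d_{\gamma\alpha}=g_\gamma+(I-P_{A_\alpha}^*)d_\alpha+h_{\gamma\alpha}.
\]
Its class is $q(g_\gamma)-q(g_\alpha)+q(g_\alpha-g_\gamma)=0$, so $d_{\gamma\alpha}\in D$. This completes the recursion.

There is $N$ with $\|d_\alpha\|\le N$ for $\aleph_2$ many $\alpha$. Since $X^*/D$ is covered by at most $\aleph_1$ balls of radius $\delta/2$, for $\aleph_2$ many of these $\alpha$ the points $q(g_\alpha)$ lie in one ball, hence within $\delta$ of each other. Pick $\alpha_0<\alpha_1<\cdots$ among them. For $n\ge1$ let $B_n=A_{\alpha_n}$, $h_n=h_{\alpha_0\alpha_n}$ and $d'_n=d_{\alpha_0\alpha_n}$, and let $f=g_{\alpha_0}$ and $B=\bigcup_nB_n$. Then $\|h_n\|\le2\delta$ and $\|d'_n\|\le CN+(1+C)N+2\delta$. We have $f\in V_{A_{\alpha_0}}\subset V_B$, and $d'_n\in V_{B_{n+1}}\subset V_B$ because $s(d'_n)\in F_{\alpha_{n+1}}$. For $1\le m\le n$, Lemma~\ref{lem:rules}(a) gives $P_{B_m}^*(I-P_{B_n}^*)=0$, so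
\[
\|P_{B_m}^*(d'_n-f)\|=\|P_{B_m}^*h_n\|\le2C\delta=\tfrac12 .
\]
By Lemma~\ref{lem:limit}, $\|q(f)\|\le\frac12$, which contradicts $\|q(g_{\alpha_0})\|=1$.
\end{proof}

The density hypothesis entered only in the choice of the ball. The case $\eta=\omega_2$ of Example~\ref{ex:defect} shows that the conclusion fails without it.

\subsection*{Absorbing the quotient}
Above $A_0$ the projections $P_A^*$ descend to commuting, uniformly bounded projections on $X^*/D$. A vector of the quotient that is fixed by none of them must move at every step of a chain of length $\omega_2$, and the increments are too far apart for a space of density $\aleph_1$. This is the second and last use of the density hypothesis.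

\begin{proposition}\label{prop:absorb}
Suppose $\operatorname{dens}(X^*/D)\le\aleph_1$. Then there is a directed $A_1\subset\Gamma$ with $|A_1|\le\aleph_1$, $P_{A_1}^*D\subset D$ and $(I-P_{A_1}^*)X^*\subset D$.
\end{proposition}

\begin{proof}
Let $A_0$ be as in Proposition~\ref{prop:invariant}, and call $A$ \emph{admissible} if it is directed, contains $A_0$ and has at most $\aleph_1$ elements. For admissible $A$ the formula $\pi_Aq(x^*)=q(P_A^*x^*)$ defines a linear operator on $X^*/D$, since $P_A^*D\subset D$. From $\|q(P_A^*x^*)\|=\|q(P_A^*(x^*+d))\|\le C\|x^*+d\|$ for $d\in D$ we get $\|\pi_A\|\le C$, and $\pi_A\pi_B=\pi_B\pi_A=\pi_A$ for $A\subset B$ by Lemma~\ref{lem:rules}(a).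

We claim that every $z=q(x^*)$ satisfies $\pi_Az=z$ for some admissible $A$. Suppose this fails for $z$, and let $A$ be admissible. Then $y^*=x^*-P_A^*x^*\notin D$, that is, $P_\Gamma^*y^*\notin D$. Lemma~\ref{lem:reflect}, applied to $A\subset\Gamma$, gives an admissible $B\supset A$ with $P_B^*y^*\notin D$. Since $q(P_B^*y^*)=\pi_Bz-\pi_B\pi_Az=\pi_Bz-\pi_Az$, this means $\pi_Bz\ne\pi_Az$. We obtain a continuous chain $(A^\alpha)_{\alpha<\omega_2}$ of admissible sets such that, with $\pi_\alpha=\pi_{A^\alpha}$ and $\sigma_\alpha=\pi_{\alpha+1}-\pi_\alpha$, the vectors $w_\alpha=\sigma_\alpha z$ are all nonzero. For some integer $k$ we have $\|w_\alpha\|\ge1/k$ for $\aleph_2$ many $\alpha$. If $\beta<\alpha$, both $\pi_{\alpha+1}$ and $\pi_\alpha$ fix $w_\beta=\pi_{\beta+1}z-\pi_\beta z$, so $\sigma_\alpha w_\beta=0$; and $\pi_{\alpha+1}w_\alpha=w_\alpha$, $\pi_\alpha w_\alpha=0$, so $\sigma_\alpha w_\alpha=w_\alpha$. Hence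
\[
\|w_\alpha\|=\|\sigma_\alpha(w_\alpha-w_\beta)\|\le2C\|w_\alpha-w_\beta\|.
\]
This produces $\aleph_2$ points of $X^*/D$ at mutual distance at least $1/(2Ck)$, contrary to the hypothesis. The claim is proved.

If $\pi_Az=z$ and $B\supset A$ is admissible, then $\pi_Bz=\pi_B\pi_Az=\pi_Az=z$. Take a dense subset of $X^*/D$ of size at most $\aleph_1$, an admissible set as in the claim for each of its points, and an admissible $A_1$ containing all these sets. Then $\pi_{A_1}$ is the identity on a dense set, hence everywhere, which means $x^*-P_{A_1}^*x^*\in D$ for all $x^*\in X^*$.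
\end{proof}

\section{Proofs of Theorems~\ref{thm:finite} and \ref{thm:main}}\label{sec:proofs}

We first record what follows from the two inclusions alone.

\begin{lemma}\label{lem:split}
Let $P$ be a bounded projection on $X$ with $P^*D\subset D$ and $(I-P^*)X^*\subset D$. Put $Q=I-P$ and $W=\ker P=QX$. Then:
\begin{enumerate}
\item[(a)] $D=(D\cap P^*X^*)\oplus Q^*X^*$, and $w^*\mapsto w^*\circ Q$ is an isomorphism of $W^*$ onto $Q^*X^*$;
\item[(b)] $W$ is WLD;
\item[(c)] $P^*X^*/(D\cap P^*X^*)$ is isomorphic to $X^*/D$.
\end{enumerate}
\end{lemma}

\begin{proof}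
(a) Each $d\in D$ is the sum of $P^*d\in D\cap P^*X^*$ and $Q^*d\in Q^*X^*$, both summands on the right are subspaces of $D$, and $P^*X^*\cap Q^*X^*=\{0\}$. The inverse of $w^*\mapsto w^*\circ Q$ is restriction to $W$.

(b) Since $Q^*D\subset Q^*X^*\subset D$, Lemma~\ref{lem:complemented} gives a skeleton on $W$ inducing $\{d|_W:d\in D\}$. This set is $W^*$, because each $w^*\in W^*$ is the restriction of $w^*\circ Q\in D$. Now apply Proposition~\ref{prop:full}.

(c) The restriction of $q$ to the Banach space $P^*X^*$ has kernel $D\cap P^*X^*$, and it is onto because $q(x^*)=q(P^*x^*)$. So it induces a bounded bijection between the two quotients, which is an isomorphism by the open mapping theorem.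
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(b) Let $\operatorname{dens}(X^*/D)\le\aleph_1$ and $P=P_{A_1}$ with $A_1$ from Proposition~\ref{prop:absorb}. Then $PX=X_{A_1}$ has density at most $\aleph_1$, both inclusions hold, and the last density condition follows from Lemma~\ref{lem:split}(c). Conversely, if $P$ has the four properties, Lemma~\ref{lem:split}(c) gives $\operatorname{dens}(X^*/D)\le\aleph_1$. The additional assertions hold for every such $P$ by Lemma~\ref{lem:split}(a) and (b).

(a) Let $P=P_{A_1}$ as above, $Q=I-P$, $W=\ker P$. Proposition~\ref{prop:small} gives $S_0$, linearly dense in $PX$, such that an element of $P^*X^*=V_{A_1}$ lies in $D$ exactly when it is countably supported on $S_0$. Lemma~\ref{lem:split}(b) gives $S_1$, linearly dense in $W$, on which every functional is countably supported. The set $S=S_0\cup S_1$ is linearly dense in $X=PX\oplus W$. For $x^*\in X^*$ we have the following chain of equivalences. First, $x^*\in D$ if and only if $P^*x^*\in D$, because $x^*-P^*x^*=Q^*x^*\in D$. Second, $P^*x^*\in D$ if and only if $P^*x^*$ is countably supported on $S_0$. Third,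 $P^*x^*$ and $x^*$ agree on $S_0\subset PX$, and $x^*$ is always countably supported on $S_1$, so the last condition holds if and only if $x^*$ is countably supported on $S$. Hence $D$ is a $\Sigma$-subspace.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
The subspace $D$ is norm closed by Lemma~\ref{lem:basic}(c), so $X^*/D$ is a finite-dimensional normed space, hence separable, and Theorem~\ref{thm:main}(a) applies.
\end{proof}

\begin{remark}\label{rem:separable}
The range of $P$ in Theorem~\ref{thm:main}(b) cannot be separable unless $D=X^*$, however small the codimension. Suppose that $PX$ is separable, $P^*D\subset D$ and $(I-P^*)X^*\subset D$, and let $x^*\in X^*$. The net $(P^*P_s^*x^*)_{s\in\Gamma}$ is bounded, lies in $D\cap P^*X^*$, and converges weak$^*$ to $P^*x^*$ because $P_\Gamma=I$. On bounded subsets of $P^*X^*$ the weak$^*$ topology is determined by the values on a countable dense subset of $PX$, so it is metrizable. Hence $P^*x^*$ is the weak$^*$ limit of a sequence in $D$, so $P^*x^*\in D$ and $x^*=P^*x^*+(I-P^*)x^*\in D$.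
\end{remark}

\begin{remark}\label{rem:notnecessary}
The condition in Theorem~\ref{thm:main}(a) is not necessary. For $X=\ell_1(I)$ with $|I|=\aleph_2$ and the skeleton of Section~\ref{sec:intro}, $D$ is a $\Sigma$-subspace. Partition $I$ into $\aleph_2$ uncountable sets $J$. Every $d\in D$ vanishes at some point of $J$, so $\|1_J-1_{J'}-d\|\ge1$ for $J\ne J'$, and $\operatorname{dens}(X^*/D)\ge\aleph_2$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Kalenda}
Ond\v{r}ej F.K. Kalenda, \emph{Projectional skeletons and Markushevich bases}, arXiv:1805.11901 (2018).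
\end{thebibliography}
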